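\title{Fiberwise immersions into $\mathbb C$ of the universal family of punctured Riemann surfaces}

\begin{abstract}
We show that for all $g\ge0$ and $n\ge1$ the universal family $V(g,n)\to T(g,n)$ of $n$-punctured compact Riemann surfaces of genus $g$ over Teichm\"uller space carries a holomorphic function whose restriction to every fiber is an immersion into $\mathbb C$. The fiberwise differential can be taken of the form $e^h\theta$ for any prescribed nowhere vanishing relative $1$-form $\theta$. The function $h$ is extended over the base by convex bumps. In the key step the period conditions are turned into an equation for a correction term $Q(t)$ whose right-hand side involves only the values of $Q$ at points closer to the origin, so that a local solution extends automatically to the whole parameter space $\mathbb C^N$.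
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $g\ge0$ and $n\ge1$. The Teichm\"uller space $T(g,n)$ of $n$-punctured compact Riemann surfaces of genus $g$ is a complex manifold; it is a point if $g=0$ and $n\le3$, and it has dimension $3g-3+n>0$ in all other cases. It carries a universal family: a holomorphic submersion $\pi:\widehat V(g,n)\to T(g,n)$ whose fiber over $t$ is the compact surface of genus $g$ with the complex structure determined by $t$, together with holomorphic sections $s_1,\dots,s_n$ with pairwise disjoint images, which mark the punctures. Put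
\[
V(g,n)=\widehat V(g,n)\setminus\bigcup_{i=1}^n s_i(T(g,n)).
\]
The fibers $M_t$ of $\pi:V(g,n)\to T(g,n)$ are open Riemann surfaces, and $V(g,n)$ is a Stein manifold \cite{Forstneric}. By the Gunning--Narasimhan theorem every open Riemann surface admits a holomorphic immersion into $\mathbb C$, that is, a holomorphic function with nowhere vanishing differential. The following question is posed in \cite{Forstneric}: can these immersions be chosen to depend holomorphically on the complex structure? In other words, is there a holomorphic function $f$ on $V(g,n)$ such that $df_z$ does not vanish on $\ker d\pi_z$ for any $z\in V(g,n)$? The answer is yes.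

\begin{theorem}\label{thm:A}
For all $g\ge0$ and $n\ge1$ there is $f\in\mathcal O(V(g,n))$ whose restriction to every fiber of $\pi:V(g,n)\to T(g,n)$ is an immersion.
\end{theorem}

\subsection*{First cases}
An immersion $f$ of a fiber is the same, up to a constant, as a holomorphic $1$-form $df$ that has no zeros and no periods. For a family of punctured planes $\{(t,z)\in T\times\mathbb C: z\ne a_i(t)\}$ the form $dz$ has both properties, and a single punctured sphere is of this kind once a puncture is moved to $\infty$. In genus one the two requirements already compete. On the once-punctured tori $(\mathbb C/(\mathbb Z+t\mathbb Z))\setminus\{0\}$, $\operatorname{Im}t>0$, the form $dz$ has no zeros but has the periods $1$ and $t$, while $d\wp$ has no periods but vanishes at the three half-periods. This cannot be repaired algebraically. If $n=1$, $g\ge1$ and $f$ is meromorphic and nonconstant on the compact surface with its only pole, of order $d\ge1$, at the puncture, then $df$ has a pole of order $d+1$ and therefore $2g-2+d+1>0$ zeros on the punctured surface. So the required $f$ has an essential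 singularity at the puncture in every fiber.

Topology, on the other hand, poses no obstruction. A solution $f$ yields a nowhere vanishing section of the line bundle of relative $1$-forms, and this bundle is trivial, because $V(g,n)$ is Stein and homotopy equivalent to a bouquet of circles. On a Stein manifold one therefore guesses that a solution exists. What has to be overcome is that the vanishing of the periods is a nonlinear condition on the logarithm of the form, which must be solved holomorphically over the whole base.

\subsection*{The general theorem}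
The proof uses only the following properties of a family $\pi:V\to T$ with fibers $M_t=\pi^{-1}(t)$. We abbreviate plurisubharmonic to psh.
\begin{itemize}
\item[(S1)] $T$ is a contractible Stein manifold of dimension $N\ge1$ with a $C^\infty$ strictly psh exhaustion function $\rho$ whose only critical point is its unique minimum point $t_*$.
\item[(S2)] $V$ is Stein, $\pi:V\to T$ is a surjective holomorphic submersion and a $C^\infty$ fiber bundle, and its fibers are connected Riemann surfaces diffeomorphic to the interior of a compact connected surface with nonempty boundary.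
\end{itemize}
Let $\Omega_{V/T}=(\ker d\pi)^*$ be the line bundle of relative $1$-forms. A holomorphic section of it restricts to a holomorphic $1$-form on each fiber.

\begin{theorem}\label{thm:B}
Assume \textup{(S1)} and \textup{(S2)}. Then $\Omega_{V/T}$ has nowhere vanishing holomorphic sections, and for each such section $\theta$ there are $h,f\in\mathcal O(V)$ with $df|_{M_t}=e^h\theta|_{M_t}$ for all $t\in T$. In particular $f$ is an immersion on every fiber.
\end{theorem}

Some condition on the topology of $T$ is needed. Let $V$ be the total space of a nontrivial holomorphic line bundle $L$ over the Stein manifold $T=\mathbb C^*\times\mathbb C^*$; such $L$ exists because $H^2(T,\mathbb Z)\ne0$. Then (S2) holds, but along the zero section $\ker d\pi$ is $L$, so $\Omega_{V/T}$ has no nowhere vanishing section.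

\subsection*{Plan of the proof}
Fix $\theta$. The task is to find $h\in\mathcal O(V)$ such that $e^h\theta$ has no periods on any fiber (Section~\ref{sec:tools}). This is easy near the fiber over $t_*$, and we extend the solution, with approximation, over larger and larger sublevel sets of $\rho$. Since $\rho$ has no further critical point, one sublevel set is reached from a smaller one by attaching finitely many small bumps, and in suitable coordinates each bump is attached along a convex set $C\subset\mathbb C^N$ (Section~\ref{sec:bumps}). Over a small chart, a large compact part of the family is a product. So one needs to approximate a solution over $C$ by a solution over a larger set of parameters in a product family. This is the heart of the matter (Proposition~\ref{prop:key}); its mechanism is shown on an annulus in Section~\ref{sec:model} and carried out in Section~\ref{sec:key}. The old solution and the solution over the bump are then glued by sliding along the fibers (Section~\ref{sec:glue}). Section~\ref{sec:induction} contains the induction, and Section~\ref{sec:teich} verifies (S1)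 and (S2) for Teichm\"uller space.

Throughout, ``holomorphic near $X$'' means holomorphic on an open neighborhood of $X$, and $\mathbb C^l$ carries the maximum norm.

\section{The mechanism on an annulus}\label{sec:model}

Let $M=\mathbb C^*$ with the form $dz$, let $K=\{2\le|z|\le4\}$, let the parameter $t$ range over $\mathbb C$, and let $C$ be the closed unit disc. Suppose $h(t,z)$ is holomorphic near $C\times\widehat K$, where $\widehat K=\{\frac14\le|z|\le5\}$, and $\oint_{|z|=3}e^{h(t,z)}dz=0$ for $t$ near $C$. We want $H$ holomorphic near $\mathbb C\times K$, close to $h$ on $C\times K$, with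
\begin{equation}\label{eq:modelgoal}
\oint_{|z|=3}e^{H(t,z)}\,dz=0\qquad\text{for all }t\in\mathbb C .
\end{equation}
Approximating $h$ by a function $u$ that is entire in $t$ is easy, but the period of $e^u\,dz$ is small only for $t$ near $C$. The usual remedy is to put $H=u+\alpha(t)\psi(t,z)$ and to solve \eqref{eq:modelgoal} for $\alpha(t)$ by the implicit function theorem. This works where $u$ is under control, that is, near $C$, and nothing prevents $\alpha$ from branching or blowing up farther out.

Instead we look for $H$ in the form
\[
H(t,z)=u(t,z)+\log\Bigl(1+\frac{\delta}{(z-1)^2}\Bigr)+(z-1)\,Q\bigl(\lambda(z)t\bigr),\qquad \lambda(z)=1+s(z-1),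
\]
with small constants $\delta,s>0$ and an unknown function $Q$ of one variable. The point $z=1$ lies in $\widehat K\setminus K$, and $|z-1|\ge1$ on $K$, so the logarithm is defined and $O(\delta)$ on $K$. The form $e^H dz$ continues across the region between the circles $|z|=3$ and $|z|=\frac12$ with a double pole at $1$. With $w=z-1$ and $\lambda(1)=1$,
\[
e^{H}=e^{u(t,1)}\bigl(1+(u_z(t,1)+Q(t))\,w+O(w^2)\bigr)\bigl(1+\delta w^{-2}\bigr),
\]
so the residue is $\delta e^{u(t,1)}(u_z(t,1)+Q(t))$. By the residue theorem, \eqref{eq:modelgoal} is equivalent to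
\begin{equation}\label{eq:modeleq}
Q(t)=-u_z(t,1)-\frac{e^{-u(t,1)}}{2\pi i\,\delta}\oint_{|z|=1/2}e^{u(t,z)}\Bigl(1+\frac{\delta}{(z-1)^2}\Bigr)e^{(z-1)Q(\lambda(z)t)}\,dz .
\end{equation}
Three features of this equation drive the proof.

\emph{The value $Q(t)$ enters linearly.} This is what the double pole is for: its residue sees the derivative of the exponent. With a simple pole and a correction not vanishing at $1$, the residue would be $\delta e^{u(t,1)+Q(t)}$, and solving for $Q(t)$ would require the logarithm of an integral that may vanish.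

\emph{Local solutions are entire.} On $|z|=\frac12$ we have $|\lambda(z)|=|(1-s)+sz|\le\vartheta:=1-\frac s2<1$. If $Q$ is holomorphic for $|t|<r$, the right side of \eqref{eq:modeleq} is holomorphic for $|t|<r/\vartheta$. A solution on $|t|<r$ is thus continued by the equation itself to $|t|<r/\vartheta$, then to $|t|<r/\vartheta^2$, and so on. No estimate of $u$ for large $t$ is needed. Meanwhile $|\lambda-1|\le5s$ on $K$, so on $C\times K$ the correction uses $Q$ only on a disc slightly larger than $C$.

\emph{Local solutions exist in high order.} Write $Q=\sum q_nt^n$. For $n\ge1$ the coefficient of $t^n$ on the right of \eqref{eq:modeleq} is $c_nq_n$ plus terms in $q_0,\dots,q_{n-1}$, where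
\[
c_n=-\frac{e^{-u(0,1)}}{2\pi i\,\delta}\oint_{|z|=1/2}e^{u(0,z)}\Bigl(1+\frac{\delta}{(z-1)^2}\Bigr)e^{(z-1)q_0}(z-1)\lambda(z)^n\,dz .
\]
Hence $|c_n|\le\mathrm{const}\cdot\vartheta^n/\delta$. This bound is useless for small $n$, since $\delta$ is small, but it is less than $\frac12$ for $n\ge D$ with $D$ large. We therefore choose $u$ so that $Q=0$ already solves \eqref{eq:modeleq} to order $D$ at $t=0$, and up to a small error near $C$. For $Q$ vanishing to order $D$ the Schwarz lemma gives $|Q(\lambda(z)t)|\le\vartheta^D\sup|Q|$ on $|z|=\frac12$, which makes the right side of \eqref{eq:modeleq} a contraction.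

On a general surface, one needs a point $x_j$ outside $K$ and a loop $\hat\gamma_j$ passing on the other side of it for each generator $\gamma_j$ of the homology, and a multiplier $\lambda$ that equals $1$ at the $x_j$ and contracts along the $\hat\gamma_j$. For a general convex set $C$, the modulus $|t|$ is replaced by the Minkowski functional.

\section{Periods of relative forms}\label{sec:tools}

\subsection*{Standard facts}
Let $X$ be a Stein manifold. A compact set $L\subset X$ is \emph{$\mathcal O(X)$-convex} if for each $x\notin L$ there is $F\in\mathcal O(X)$ with $|F(x)|>\sup_L|F|$. We use the following.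
\begin{itemize}
\item[(a)] Cartan's Theorem B: $H^q(X,\mathcal F)=0$ for $q\ge1$ and coherent $\mathcal F$. Consequently holomorphic sections of a vector bundle extend from a closed submanifold to $X$, a surjective map of holomorphic vector bundles over $X$ has a holomorphic right inverse, and $H^1(X,\mathcal O^*)\cong H^2(X,\mathbb Z)$.
\item[(b)] The Oka--Weil theorem: a function holomorphic near an $\mathcal O(X)$-convex compact set $L$ is a uniform limit on $L$ of functions in $\mathcal O(X)$. Compact convex subsets of $\mathbb C^N$ are $\mathcal O(\mathbb C^N)$-convex, and a product of an $\mathcal O(X)$-convex and an $\mathcal O(X')$-convex set is $\mathcal O(X\times X')$-convex.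
\item[(c)] A complex manifold with a smooth strictly psh exhaustion function $\varphi$ is Stein, every Stein manifold has one, the sets $\{\varphi<c\}$ are Stein, and the sets $\{\varphi\le c\}$ are $\mathcal O(X)$-convex.
\item[(d)] An open Riemann surface $M$ is Stein, and its holomorphic $1$-forms have arbitrary periods (Behnke--Stein). Finite jets at finitely many points, and principal parts at finitely many points, are realized by holomorphic and meromorphic functions on $M$. A compact set $L\subset M$ is $\mathcal O(M)$-convex if $M\setminus L$ has no relatively compact component. If such an $L$ has empty interior, every continuous function on $L$ is a uniform limit of functions in $\mathcal O(M)$ (Bishop--Mergelyan).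
\end{itemize}

\subsection*{Setting}
Assume (S1) and (S2). As $T$ is contractible, the bundle $\pi$ is smoothly trivial, and $V$ is homotopy equivalent to a fiber, hence to a bouquet of $l$ circles. So $H^1(V,\mathcal O^*)\cong H^2(V,\mathbb Z)=0$, and $\Omega_{V/T}$ is holomorphically trivial. This is the first assertion of Theorem~\ref{thm:B}. Fix an arbitrary nowhere vanishing holomorphic section $\theta$, and let $\xi$ be the holomorphic vector field tangent to the fibers with $\theta(\xi)=1$. On fibers $dF=(\xi F)\theta$ for every holomorphic function $F$.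

Transport piecewise smooth loops forming a basis of the first homology of one fiber to all fibers by a global smooth trivialization. This gives loops $\gamma_1(t),\dots,\gamma_l(t)$ in $M_t$ that depend smoothly on $t$ and form a basis of $H_1(M_t,\mathbb Z)$. Fix a smooth strictly psh exhaustion $\nu$ of $V$ and put $V_{<c}=\{\nu<c\}$, $V_{\le c}=\{\nu\le c\}$. If $U\subset T$ is a Stein open set, then $\pi^{-1}(U)$ is Stein, being isomorphic to the closed submanifold $\{(z,t):\pi(z)=t\}$ of $V\times U$.

The fibers need not be isomorphic to each other, but relatively compact parts of nearby fibers are.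

\begin{lemma}[product charts]\label{lem:chart}
Let $t_0\in T$ and let $N_0$ be a relatively compact open subset of $M_{t_0}$. For every sufficiently small coordinate ball $U_0$ centered at $t_0$ there is a holomorphic open embedding $\Theta:U_0\times N_0\to V$ with $\pi\Theta(t,x)=t$ and $\Theta(t_0,x)=x$.
\end{lemma}

\begin{proof}
Take coordinates $t^1,\dots,t^N$ on a ball around $t_0=0$. The preimage of the ball is Stein, so by (a) the fields $\partial/\partial t^i$ lift to holomorphic vector fields $\xi_i$ on it. For fixed $t$ let $\Theta(t,x)$ be the time-one flow of $\sum t^i\xi_i$ starting at $x$. On a compact neighborhood of $\overline{N_0}$ this field is $O(|t|)$, so $\Theta$ is defined and holomorphic on $U_0\times N_0$ for $U_0$ small. The flow line projects to $s\mapsto st$, so $\Theta(t,x)\in M_t$. For fixed $t$ the map is injective in $x$, being a flow map; so $\Theta$ is injective, and an injective holomorphic map between manifolds of equal dimension is an open embedding.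
\end{proof}

\subsection*{The period map}
For $U\subset T$ open and a holomorphic section $\omega$ of $\Omega_{V/T}$ over $\pi^{-1}(U)$, the periods $\int_{\gamma_j(t)}\omega$ are holomorphic in $t$. Indeed, take a product chart with $N_0\supset\gamma_j(t_0)$. In the smooth trivialization, $\Theta(t,\gamma_j(t_0))$ is a continuous family of loops in a fixed surface, so it is homotopic to $\gamma_j(t)$ in $M_t$, and the period equals the integral over the fixed loop $\gamma_j(t_0)$ of the form $\Theta(t,\cdot)^*\omega$, which is holomorphic in $t$. For $h\in\mathcal O(\pi^{-1}(U))$ put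
\[
P(h)(t)=\Bigl(\int_{\gamma_j(t)}e^h\theta\Bigr)_{j=1}^l,\qquad P(h)\in\mathcal O(U)^l .
\]

\begin{lemma}[reduction]\label{lem:reduction}
Let $U\subset T$ be Stein and open, $h\in\mathcal O(\pi^{-1}(U))$, $P(h)=0$. Then there is $f\in\mathcal O(\pi^{-1}(U))$ with $\xi f=e^h$, that is, $df=e^h\theta$ on fibers.
\end{lemma}

\begin{proof}
Cover $U$ by small balls $U_i$ with holomorphic sections $y_i$ of $\pi$, and put $f_i(z)=\int_{y_i(\pi z)}^ze^h\theta$, integrating in the fiber. This is well defined since the fibers are connected and $P(h)=0$. To see that $f_i$ is holomorphic near $z_0\in M_{t_0}$, take a product chart with $N_0$ a connected neighborhood of a path from $y_i(t_0)$ to $z_0$; in this chart $f_i$ is the integral in $N_0$ of a form depending holomorphically on $t$ between endpoints depending holomorphically on $(t,x)$. The difference $f_i-f_j$ is constant on fibers, so $f_i-f_j=c_{ij}\circ\pi$ with a holomorphic cocycle $(c_{ij})$. As $H^1(U,\mathcal O)=0$, $c_{ij}=c_i-c_j$, and $f=f_i-c_i\circ\pi$ is well defined.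
\end{proof}

So Theorem~\ref{thm:B} follows once we find $h\in\mathcal O(V)$ with $P(h)=0$. If $l=0$ we take $h=0$; from now on $l\ge1$. For a compact set $X\subset T$, a \emph{solution over $X$} is a function $h\in\mathcal O(\pi^{-1}(U))$ with $P(h)=0$ on $U$, for some open $U\supset X$.

Small periods can be removed by a small change of $h$. To first order $e^{h+\beta}\theta=e^h\theta+e^h\beta\theta$, so the right perturbations are $\beta=e^{-h}\omega/\theta$ with $\omega$ a form with prescribed periods.

\begin{lemma}\label{lem:forms}
For every Stein open set $U\Subset T$ there are holomorphic sections $\omega_1,\dots,\omega_l$ of $\Omega_{V/T}$ over $\pi^{-1}(U)$ with $\int_{\gamma_j(t)}\omega_i=\delta_{ij}$ for $t\in U$.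
\end{lemma}

\begin{proof}
For each $t$, (d) gives $l$ forms on $M_t$ whose period matrix is invertible, and by (a) they extend to sections over $V$; the period matrix stays invertible near $t$. By compactness, finitely many sections $\eta_1,\dots,\eta_m$ over $V$ have an $l\times m$ period matrix $\Pi(t)$ of rank $l$ at every point of $\overline U$. By (a) there is a holomorphic matrix $\Pi'(t)$ on $U$ with $\Pi\,\Pi'=I$. Put $\omega_i=\sum_k(\Pi'_{ki}\circ\pi)\,\eta_k$.
\end{proof}

\begin{lemma}[period correction]\label{lem:correction}
Let $U,\omega_i$ be as in Lemma~\ref{lem:forms}, $\mu_i=\omega_i/\theta$, let $L\subset\pi^{-1}(U)$ be compact and $\Lambda>0$. There is $\varepsilon_0>0$ with the following property. Let $G\subset U$ be open with $\gamma_j(t)\subset L$ for all $j$ and $t\in G$, and let $h\in\mathcal O(\pi^{-1}(G))$ satisfy $|h|\le\Lambda$ on $L\cap\pi^{-1}(G)$ and $e:=\sup_G|P(h)|\le\varepsilon_0$. Then there is $\alpha\in\mathcal O(G)^l$ with $|\alpha|\le2e$ and $P\bigl(h+\sum_i\alpha_ie^{-h}\mu_i\bigr)=0$ on $G$. The same holds for a single surface, with a point as base.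
\end{lemma}

\begin{proof}
Let $\alpha\in\mathbb C^l$ and $\beta=\sum\alpha_ie^{-h}\mu_i$. Since $e^h\beta\theta=\sum\alpha_i\omega_i$, the period vector of $e^{h+\beta}\theta$ at $t$ is $P(h)(t)+\alpha+\mathcal R(\alpha,t)$ with
\[
\mathcal R_j(\alpha,t)=\int_{\gamma_j(t)}e^h\bigl(e^\beta-1-\beta\bigr)\theta .
\]
On $L$ we have $|\beta|\le a|\alpha|$ with $a=e^\Lambda\sup_L\sum|\mu_i|$, and the $|\theta|$-lengths of the $\gamma_j(t)$, $t\in\overline U$, are bounded by some $\ell$. The derivative of $w\mapsto e^w-1-w$ has modulus at most $|w|e^{|w|}$. Hence $\mathcal R(0,t)=0$ and, for $|\alpha|,|\alpha'|\le1$,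
\[
|\mathcal R(\alpha,t)-\mathcal R(\alpha',t)|\le C_0\max(|\alpha|,|\alpha'|)\,|\alpha-\alpha'|,\qquad C_0=\max(1,\ell e^\Lambda a^2e^a).
\]
Let $\varepsilon_0=1/(4C_0)$. On the ball $\{\|\alpha\|\le2e\}$ of the Banach space of bounded holomorphic maps $G\to\mathbb C^l$, the map $\alpha\mapsto-P(h)-\mathcal R(\alpha,\cdot)$ has holomorphic values, has Lipschitz constant at most $2eC_0\le\frac12$, and sends $0$ to a point of norm $e$. So it maps the ball into itself, and its fixed point is the required $\alpha$.
\end{proof}

\subsection*{Good compacts and spines}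
Let $M$ be a Riemann surface as in (S2). A \emph{good compact} is a connected compact domain $K\subset M$ with smooth boundary such that $M\setminus\operatorname{int}K$ is diffeomorphic to $\partial K\times[0,\infty)$. Then $K$ is $\mathcal O(M)$-convex by (d), and $K\hookrightarrow M$ is a homotopy equivalence. Removing a collar from the compact surface whose interior is $M$ shows that every compact subset of $M$ lies in the interior of a good compact; this is where the finite topology of the fibers is used. Adding $\partial K\times[0,\eta]$ to $K$ gives good compacts that contain $K$ in their interior and lie in any given neighborhood of $K$.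

Write $K$ as a disc with center $o$ and $l$ one-handles attached. Prolong the core of each handle at both ends by radii to $o$. This gives loops $\gamma_1,\dots,\gamma_l$ in $\operatorname{int}K$ that meet only at $o$, each parametrized by a smooth immersion of $[0,1]$ that is injective except that both endpoints go to $o$. The bouquet $\Gamma=\gamma_1\cup\dots\cup\gamma_l$ is called a \emph{spine} of $K$. The $\gamma_j$ form a basis of $H_1(K)=H_1(M)$, and $K\setminus\Gamma\cong\partial K\times[0,1)$. Every component of $K\setminus\Gamma$ reaches $\partial K$, so no component of $M\setminus\Gamma$ is relatively compact.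

The induction starts from one fiber, where we need an immersion whose differential has the form $e^{h}\theta$.

\begin{lemma}\label{lem:onefiber}
Let $M$ be as in \textup{(S2)} and $\theta_0$ a nowhere vanishing holomorphic $1$-form on $M$. There is $h_0\in\mathcal O(M)$ with $e^{h_0}\theta_0$ exact.
\end{lemma}

\begin{proof}
Let $\Gamma=\bigcup\gamma_j$ be a spine of a good compact, and write $\theta_0(\dot\gamma_j(s))=e^{\ell_j(s)}$ with $\ell_j$ continuous on $[0,1]$. We first solve the problem with a continuous function on $\Gamma$.

We claim that there is a continuous $L_j:[0,1]\to\mathbb C$ that agrees with $\ell_j$ at $0$ and $1$ and has $\int_0^1e^{L_j}ds=0$. On $[0,\frac14]$ let $L_j$ be linear from $\ell_j(0)$ to $0$, and on $[\frac34,1]$ linear from $0$ to $\ell_j(1)$. Let $A$ be the integral of $e^{L_j}$ over these two intervals and $w_0=-2A$. The idea is to let $e^{L_j}$ spend about half of the remaining time at each of two nonzero numbers with average $w_0$. For $|w-w_0|<1$ the numbers $z_\pm=w\pm(|w_0|+1)$ are nonzero; choose logarithms holomorphic in $w$. On $[\frac14,\frac34]$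 let $L_j$ go linearly from $0$ to $\log z_+$, rest, go linearly to $\log z_-$, rest, and return linearly to $0$, with three transitions of length $\eta$ and two rests of length $\frac14-\frac32\eta$. The integral $I_\eta(w)$ of $e^{L_j}$ over $[\frac14,\frac34]$ is holomorphic in $w$. For $|w-w_0|\le\frac12$ the integrand is bounded independently of $w$ and $\eta$, so $I_\eta(w)=\frac14(z_++z_-)+O(\eta)=\frac w2+O(\eta)$ uniformly. On $|w-w_0|=\frac12$ we have $|\frac w2-\frac{w_0}2|=\frac14$, so for small $\eta$ Rouch\'e's theorem gives $w$ with $I_\eta(w)=\frac{w_0}2=-A$. This proves the claim.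

The function $\beta$ equal to $L_j-\ell_j$ on $\gamma_j$ is continuous on $\Gamma$, since it vanishes at $o$, and $\int_{\gamma_j}e^\beta\theta_0=\int_0^1e^{L_j}ds=0$. By (d), $\beta$ is a uniform limit on $\Gamma$ of functions $h\in\mathcal O(M)$, and the periods of $e^h\theta_0$ tend to zero. Lemma~\ref{lem:correction} with a point as base, $L=\Gamma$ and $\Lambda=\sup|\beta|+1$ removes them.
\end{proof}

\section{Approximation by solutions that are entire in the parameter}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $M$ be a Riemann surface as in \textup{(S2)} with $l\ge1$, and $K\subset M$ a good compact. There is a good compact $\widehat K\supset K$, depending only on $(M,K)$, with the following property. Let $\theta_0$ be a nowhere vanishing holomorphic $1$-form on $M$, let $C\subset\mathbb C^N$ be compact and convex with nonempty interior, and let $h$ be holomorphic near $C\times\widehat K$ with $e^{h(t,\cdot)}\theta_0$ exact near $\widehat K$ for all $t$ near $C$. Then for every $\varepsilon>0$ and every neighborhood $N_0$ of $K$ there are a connected open set $K_1$ with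 $K\subset K_1\subset N_0$ and $H\in\mathcal O(\mathbb C^N\times K_1)$ such that $e^{H(t,\cdot)}\theta_0$ is exact on $K_1$ for all $t\in\mathbb C^N$ and $|H-h|<\varepsilon$ on $C\times K$.
\end{proposition}

The price for gaining all parameters is the loss of $\widehat K\setminus K$: the poles are placed there, and $h$ is needed there to bound the equation. The proof occupies this section.

\subsection*{The loops and the poles}
Let $\Gamma=\gamma_1\cup\dots\cup\gamma_l$ be a spine of $K$. Choose disjoint closed squares in $\operatorname{int}K\setminus\{o\}$, one on each $\gamma_j$, with positively oriented smooth coordinates $(a,b)\in[-2,2]^2$ in which $\Gamma$ is the segment $b=0$, belongs to $\gamma_j$, and is run from left to right. Let $\Delta_j=\{a^2+b^2\le1,\ b\ge0\}$ be the upper half disc in the $j$-th square and $x_j'$ an interior point of it. Let $\gamma_j'$ arise from $\gamma_j$ by replacing the diameter of $\Delta_j$ by the semicircle. The positively oriented boundary of $\Delta_j$ is the diameter minus the semicircle, so $\gamma_j=\gamma_j'+c_j'$ in $H_1(\operatorname{int}K\setminus\{x_1',\dots,x_l'\})$,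 with $c_j'$ a small positive circle about $x_j'$. The bouquet $\Gamma'=\bigcup\gamma_j'$ is the image of $\Gamma$ under a homeomorphism of $M$: for $|a|\le1$ map $\{a\}\times[-2,2]$ piecewise linearly onto itself, fixing the endpoints and sending $(a,0)$ to $(a,\sqrt{1-a^2})$, and take the identity elsewhere. Hence $M\setminus\Gamma'$ has no relatively compact component.

The points $x'_j$ lie in $K$, where a pole would spoil the approximation, so we push them out. Each component of $M\setminus\Gamma$ is not relatively compact and therefore contains a nonempty open set outside $K$. On a connected surface, compactly supported diffeomorphisms isotopic to the identity act transitively on tuples of distinct points. Applying this in each component of $M\setminus\Gamma$, we get distinct points $x_j\in M\setminus K$ and an orientation preserving diffeomorphism $\psi$ of $M$ with compact support in $M\setminus\Gamma$ and $\psi(x_j')=x_j$. Put $\hat\gamma_j=\psi(\gamma_j')$ and $\widehat\Gamma=\bigcup\hat\gamma_j$, and let $\widehat K$ be a good compact whose interior contains $K$, $\operatorname{supp}\psi$,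 $\widehat\Gamma$ and the $x_j$. Only $M$ and $K$ entered these choices. Since $\psi$ fixes $\gamma_j$ and preserves $\operatorname{int}\widehat K$,
\begin{equation}\label{eq:homology}
\gamma_j=\hat\gamma_j+c_j\quad\text{in }H_1(\operatorname{int}\widehat K\setminus\{x_1,\dots,x_l\}),
\end{equation}
with $c_j$ a small positive circle about $x_j$; see Figure~\ref{fig:finger}. Moreover $x_i\notin\widehat\Gamma$ because $x_i'\notin\Gamma'$, and $M\setminus\widehat\Gamma=\psi(M\setminus\Gamma')$ has no relatively compact component. The same holds after removing finitely many points, so $\widehat\Gamma\cup\{x_1,\dots,x_l\}$ is $\mathcal O(M)$-convex.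

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!15] (-4,-0.7) rectangle (4,0.8);
\draw (-4,0.8)--(4,0.8);
\draw (-4,-0.7)--(4,-0.7);
\draw[thick,->] (-4,0)--(-2,0);
\draw[thick] (-2,0)--(4,0);
\draw[thick,dashed,->] (-0.8,0)--(-0.8,1.3);
\draw[thick,dashed] (-0.8,1.3)--(-0.8,2) arc (180:0:0.8)--(0.8,0);
\fill (0,2) circle (1.5pt);
\draw[->] (0.3,2) arc (0:330:0.3);
\node at (0,2.5) {$c_j$};
\node at (0,1.45) {$x_j$};
\node at (1.2,1.6) {$\hat\gamma_j$};
\node at (-2.6,-0.3) {$\gamma_j$};
\node at (3.4,0.45) {$K$};
\end{tikzpicture}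
\caption{A part of the compact set $K$ (shaded) with the loop $\gamma_j$. The loop $\hat\gamma_j$ agrees with $\gamma_j$ except that a short segment is replaced by the dashed arc, which leaves $K$ and passes around the point $x_j\notin K$. The difference $\gamma_j-\hat\gamma_j$ bounds the finger and is homologous to the small circle $c_j$ about $x_j$.}
\label{fig:finger}
\end{figure}

\subsection*{The gauge and the multiplier}
Translate so that $0\in\operatorname{int}C$, and let $p(t)=\inf\{r>0:t\in rC\}$. As $C$ is convex, $p$ is subadditive and positively homogeneous. Put $\Omega_r=\{p<r\}$; then $C=\overline\Omega_1$. If $a|t|\le p(t)\le b|t|$ in a norm, then $c_0=b/a\ge1$ satisfies $p(wt)\le c_0|w|p(t)$ for $w\in\mathbb C$. Choose $\sigma>0$ such that $h$ is holomorphic near $\overline\Omega_{1+2\sigma}\times\widehat K$ and $\int_{\gamma_j}e^{h(t,\cdot)}\theta_0=0$ for $t\in\Omega_{1+2\sigma}$.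

There is $\kappa\in\mathcal O(M)$ with $|\kappa+1|\le\frac1{2c_0}$ on $\widehat\Gamma$ and $\kappa(x_j)=0$ for all $j$. Indeed, fix $e_j\in\mathcal O(M)$ with $e_j(x_i)=\delta_{ij}$, approximate the function equal to $-1$ near $\widehat\Gamma$ and $0$ near the $x_j$ closely by $\kappa^0\in\mathcal O(M)$ on the $\mathcal O(M)$-convex set $\widehat\Gamma\cup\{x_1,\dots,x_l\}$, and put $\kappa=\kappa^0-\sum\kappa^0(x_j)e_j$. Let $\lambda=1+s\kappa$ with $0<s<1$. On $\widehat\Gamma$ write $\lambda=(1-s)+s(\kappa+1)$, so that $p(\lambda t)\le(1-s)p(t)+\frac s2p(t)$. On $K$ we have $p(\lambda t)\le(1+c_0s\sup_K|\kappa|)p(t)$. Fix $s$ with $c_0s\sup_K|\kappa|\le\frac\sigma2$ and put $\vartheta=1-\frac s2<1$. Then for all $t\in\mathbb C^N$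
\begin{equation}\label{eq:multiplier}
p(\lambda(x)t)\le\vartheta p(t)\ \ (x\in\widehat\Gamma),\qquad p(\lambda(x)t)\le(1+\tfrac\sigma2)p(t)\ \ (x\in K),\qquad\lambda(x_j)=1 .
\end{equation}
Let $z_j$ be the local coordinate at $x_j$ with $z_j(x_j)=0$ and $dz_j=\theta_0$, and let $\partial_j$ denote $\partial/\partial z_j$ evaluated at $x_j$. By (d) choose $v_i\in\mathcal O(M)$ with $v_i(x_j)=0$ and $\partial_jv_i=\delta_{ij}$, and a meromorphic function $E$ on $M$, holomorphic off the $x_j$, with $E-z_j^{-2}$ holomorphic at $x_j$.

Since $C$ is not circular, the Schwarz lemma is needed in the following form.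

\begin{lemma}\label{lem:schwarz}
There is $q<1$, depending only on $c_0$ and $\vartheta$, such that if $Q$ is bounded and holomorphic on $\Omega_r$ and vanishes to order at least $D$ at $0$, then $|Q(t')|\le q^D\sup_{\Omega_r}|Q|$ whenever $p(t')<\vartheta r$.
\end{lemma}

\begin{proof}
The set $\{w\in\mathbb C:p(wt')<r\}$ is convex. It contains the disc $|w|<\frac1{c_0\vartheta}$, since there $p(wt')\le c_0|w|p(t')<r$, and it contains $\frac1\vartheta$, since $p(t'/\vartheta)<r$. So it contains the interior $\Sigma$ of the convex hull of this disc and $\frac1\vartheta$, a bounded convex domain that depends only on $c_0,\vartheta$ and contains $0$ and $1$. Let $\varphi$ be a Riemann map of $\Sigma$ onto the unit disc with $\varphi(0)=0$. The function $Q(wt')/\varphi(w)^D$ is holomorphic on $\Sigma$ and bounded by $\sup|Q|$ by the maximum principle. Take $w=1$ and $q=|\varphi(1)|$.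
\end{proof}

\subsection*{Step 1: making room for the poles}
The factor $1+\delta E$ changes the periods, so we first adjust $h$ near $C$. Let $\omega_i$ be holomorphic $1$-forms on $M$ with $\int_{\gamma_j}\omega_i=\delta_{ij}$ and $\beta=\sum\alpha_ie^{-h}\omega_i/\theta_0$. Since $e^h\theta_0$ has no periods, for $t\in\Omega_{1+2\sigma}$
\[
\int_{\gamma_j}e^{h+\beta}(1+\delta E)\theta_0=\alpha_j+\delta\int_{\gamma_j}e^hE\theta_0+\delta\sum_i\alpha_i\int_{\gamma_j}E\omega_i+\int_{\gamma_j}e^h(e^\beta-1-\beta)(1+\delta E)\theta_0 .
\]
The function $E$ is bounded on $K\supset\gamma_j$. The second term on the right is bounded by $C'\delta$. The last two vanish at $\alpha=0$ and, as in the proof of Lemma~\ref{lem:correction}, have Lipschitz constant at most $C'(\delta+\max(|\alpha|,|\alpha'|))$ in $\alpha$ for $\delta,|\alpha|,|\alpha'|\le1$, with $C'$ independent of $t$. For small $\delta$ the contraction principle on the ball $\|\alpha\|\le2C'\delta$ of bounded holomorphic maps $\Omega_{1+2\sigma}\to\mathbb C^l$ gives $\alpha(t)$ such that $h_1=h+\sum\alpha_i(t)e^{-h}\omega_i/\theta_0$ satisfies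
\begin{equation}\label{eq:h1}
\int_{\gamma_j}e^{h_1}(1+\delta E)\theta_0=0\qquad(t\in\Omega_{1+2\sigma}).
\end{equation}
Fix $\delta>0$ so small that $|\delta E|<\frac12$ and $|\log(1+\delta E)|<\frac\varepsilon4$ on $K$, and $|h_1-h|<\frac\varepsilon4$ on $C\times K$. The function $h_1$ is holomorphic near $\overline\Omega_{1+\sigma}\times\widehat K$; let $\Lambda$ be the maximum of $|h_1|$ there.

\subsection*{Step 2: the equation}
Let $u$ be holomorphic on $\mathbb C^N\times N'$, with $N'$ a neighborhood of $\widehat K$; it is chosen in Step 3. For $Q=(Q_1,\dots,Q_l)$ put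
\begin{align*}
(SQ)(t,x)&=\sum_iv_i(x)\,Q_i(\lambda(x)t),\\
\Phi_j(Q)(t)&=-\partial_ju(t,\cdot)-\frac{e^{-u(t,x_j)}}{2\pi i\,\delta}\int_{\hat\gamma_j}e^{u}(1+\delta E)\,e^{SQ}\,\theta_0 .
\end{align*}
By \eqref{eq:multiplier}, if $Q\in\mathcal O(\Omega_r)^l$, then $\Phi(Q)$ is defined and holomorphic on $\Omega_{r/\vartheta}$, and its values there depend only on $Q|_{\Omega_r}$.

Let $F$ be holomorphic near $\widehat K$. At $x_j$ we have $e^F=e^{F(x_j)}(1+(\partial_jF)z_j+O(z_j^2))$ and $\theta_0=dz_j$, so the residue of $e^F(1+\delta E)\theta_0$ is $\delta e^{F(x_j)}\partial_jF$, and \eqref{eq:homology} gives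
\begin{equation}\label{eq:residue}
\int_{\gamma_j}e^F(1+\delta E)\theta_0=\int_{\hat\gamma_j}e^F(1+\delta E)\theta_0+2\pi i\,\delta\,e^{F(x_j)}\partial_jF .
\end{equation}
With $F=u(t,\cdot)$ and \eqref{eq:h1} we obtain, for $t\in\Omega_{1+\sigma}$,
\begin{equation}\label{eq:phi0}
\Phi_j(0)(t)=-\frac{e^{-u(t,x_j)}}{2\pi i\,\delta}\int_{\gamma_j}e^u(1+\delta E)\theta_0=-\frac{e^{-u(t,x_j)}}{2\pi i\,\delta}\int_{\gamma_j}(e^u-e^{h_1})(1+\delta E)\theta_0 .
\end{equation}

\subsection*{Step 3: a solution near $C$}
The order of the choices matters: the Lipschitz constant of $\Phi$ is bounded before $D$ and $u$ are chosen. Let $\ell$ bound the $|\theta_0|$-lengths of all $\gamma_j$ and $\hat\gamma_j$, let $a=\sup_{\widehat\Gamma}\sum|v_i|$, and put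
\[
C_1=\frac{3\ell e^{2\Lambda+2}}{4\pi\delta},\qquad C_2=\frac{\ell e^{2\Lambda+2}}{2\pi\delta}\,ae^a\sup_{\widehat\Gamma}|1+\delta E| .
\]
Suppose $|u-h_1|\le\eta\le1$ on $\Omega_{1+\sigma}\times\widehat K$. Then $|u|\le\Lambda+1$ and $|e^u-e^{h_1}|\le e^{\Lambda+1}\eta$ there, and $\widehat K$ contains all $x_j,\gamma_j,\hat\gamma_j$. So \eqref{eq:phi0} gives $|\Phi(0)|\le C_1\eta$ on $\Omega_{1+\sigma}$. In $\Phi(Q)-\Phi(Q')$ the term $\partial_ju$ cancels, and if $|Q|,|Q'|\le1$ on $\Omega_{1+\sigma}$, then $|e^{SQ}-e^{SQ'}|\le e^a|SQ-SQ'|$ on $\widehat\Gamma$, so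
\begin{equation}\label{eq:lip}
|\Phi(Q)(t)-\Phi(Q')(t)|\le C_2\sup_{x\in\widehat\Gamma}|(Q-Q')(\lambda(x)t)|\qquad(t\in\Omega_{1+\sigma}).
\end{equation}
Fix $D$ with $C_2q^D\le\frac12$. Choose $0<\varepsilon'\le1$ with $\varepsilon'\sup_K\sum|v_i|<\frac\varepsilon4$, and then $0<\eta\le\min(1,\frac\varepsilon4)$ with $C_1\eta\le\frac{\varepsilon'}2$.

We now choose $u$ with $|u-h_1|\le\eta$ on $\Omega_{1+\sigma}\times\widehat K$ and such that $u-h_1$ vanishes to order $D$ at $t=0$ for all $x$ near $\widehat K$. By (b) there is $u^0\in\mathcal O(\mathbb C^N\times M)$ with $|u^0-h_1|\le\eta'$ on $\overline\Omega_{1+\sigma}\times\widehat K$. Let $u$ be the sum of $u^0$ and the Taylor polynomial in $t$ at $0$, of degree less than $D$, of $h_1-u^0$. The coefficients of this polynomial are holomorphic in $x$ near $\widehat K$. By Cauchy's estimates on a polydisc contained in $\Omega_{1+\sigma}$, the polynomial is bounded by $C_D\eta'$ on $\Omega_{1+\sigma}\times\widehat K$, with $C_D$ depending only on $D$ and $\Omega_{1+\sigma}$. Take $(1+C_D)\eta'\le\eta$.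

Let $\mathcal H$ be the Banach space of bounded $Q\in\mathcal O(\Omega_{1+\sigma})^l$ that vanish to order at least $D$ at $0$. By \eqref{eq:phi0}, $\Phi(0)\in\mathcal H$ and $\|\Phi(0)\|\le\frac{\varepsilon'}2$. For $Q\in\mathcal H$ the function $e^{SQ}-1$ vanishes to order $D$ at $t=0$, hence so does $\Phi(Q)-\Phi(0)$. For $t\in\Omega_{1+\sigma}$ and $x\in\widehat\Gamma$ we have $p(\lambda(x)t)<\vartheta(1+\sigma)$, so \eqref{eq:lip} and Lemma~\ref{lem:schwarz} show that $\Phi$ has Lipschitz constant at most $C_2q^D\le\frac12$ on the unit ball of $\mathcal H$. It maps $\{\|Q\|\le\varepsilon'\}$ into itself, and there is $Q\in\mathcal H$ with $\|Q\|\le\varepsilon'$ and $Q=\Phi(Q)$ on $\Omega_{1+\sigma}$.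

\subsection*{Step 4: automatic extension}
Suppose $Q\in\mathcal O(\Omega_r)^l$ and $Q=\Phi(Q)$ on $\Omega_r$. Then $\widetilde Q=\Phi(Q)\in\mathcal O(\Omega_{r/\vartheta})^l$ extends $Q$, and on $\Omega_{r/\vartheta}$ we have $\Phi(\widetilde Q)=\Phi(Q)=\widetilde Q$, because only values on $\Omega_r$ are involved. The sets $\Omega_{r/\vartheta^k}$ exhaust $\mathbb C^N$, so $Q$ extends to an entire map with $Q=\Phi(Q)$ on $\mathbb C^N$.

\subsection*{Step 5: the function $H$}
Let $K_1$ be the interior of a good compact slightly larger than $K$, contained in $N_0\cap\operatorname{int}\widehat K$, with $|\delta E|<1$ on $K_1$. Put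
\[
H=u+\log(1+\delta E)+SQ\in\mathcal O(\mathbb C^N\times K_1).
\]
Fix $t\in\mathbb C^N$. The function $F=u(t,\cdot)+SQ(t,\cdot)$ is holomorphic near $\widehat K$. Since $v_i(x_j)=0$, $\partial_jv_i=\delta_{ij}$ and $\lambda(x_j)=1$, we have $F(x_j)=u(t,x_j)$ and $\partial_jF=\partial_ju+Q_j(t)$. By \eqref{eq:residue},
\[
\int_{\gamma_j}e^H\theta_0=\int_{\hat\gamma_j}e^u(1+\delta E)e^{SQ}\theta_0+2\pi i\,\delta\,e^{u(t,x_j)}\bigl(\partial_ju+Q_j(t)\bigr)=2\pi i\,\delta\,e^{u(t,x_j)}\bigl(Q_j(t)-\Phi_j(Q)(t)\bigr)=0 .
\]
The $\gamma_j$ form a basis of $H_1(M)\cong H_1(K_1)$, so $e^{H(t,\cdot)}\theta_0$ is exact on $K_1$. For $(t,x)\in C\times K$, \eqref{eq:multiplier} gives $\lambda(x)t\in\Omega_{1+\sigma}$, so $|SQ|\le\varepsilon'\sum|v_i|<\frac\varepsilon4$ and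
\[
|H-h|\le|u-h_1|+|h_1-h|+|\log(1+\delta E)|+|SQ|<\varepsilon .
\]
This proves Proposition~\ref{prop:key}.

\section{Convex bumps in the base}\label{sec:bumps}

Proposition~\ref{prop:key} requires a convex set of parameters. At a point where $d\rho\ne0$, a strictly psh function becomes strictly convex after a holomorphic change of coordinates, and this is the only place where the absence of further critical points in (S1) is used. Let $B(r)$ be the open Euclidean ball of radius $r$ about $0$ in $\mathbb C^N$.

\begin{lemma}\label{lem:bumps}
Let $\min\rho<a<b$ and let $\mathcal U$ be an open cover of $T$. There are charts $\zeta_i:W_i\to\mathbb C^N$, $i=1,\dots,J$, biholomorphic onto neighborhoods of $\overline B(3)$, each $W_i$ contained in a member of $\mathcal U$, and functions $\chi_i\in C_c^\infty(T)$ with $0\le\chi_i\le1$ and $\operatorname{supp}\chi_i\subset\zeta_i^{-1}(\overline B(2))$, such that for all sufficiently small $\eta>0$ the functions $\rho_k=\rho-\eta\sum_{i\le k}\chi_i$, $0\le k\le J$, have the following properties for all $c\in[a,b]$. Put $\widehat W_i=\zeta_i^{-1}(\overline B(3))$.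
\begin{itemize}
\item[(i)] Every $\rho_k$ is a strictly psh exhaustion of $T$ and is strictly convex in the coordinates $\zeta_i$ near $\widehat W_i$, for all $i,k$.
\item[(ii)] $\{\rho_J\le c\}\supset\{\rho\le\min(c+\eta,b)\}$.
\item[(iii)] If $\{\rho_k\le c\}\ne\{\rho_{k-1}\le c\}$, then $\widehat W_k$ contains a point with $\rho_{k-1}<c$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\rho(t_0)\in[a,b]$; then $d\rho_{t_0}\ne0$. In coordinates $w$ centered at $t_0$,
\[
\rho=\rho(t_0)+\operatorname{Re}\Bigl(2\sum_j\rho_{w_j}w_j+\sum_{j,k}\rho_{w_jw_k}w_jw_k\Bigr)+\sum_{j,k}\rho_{w_j\bar w_k}w_j\bar w_k+O(|w|^3),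
\]
with derivatives taken at $t_0$. The polynomial in parentheses has nonzero linear part. Take it as a coordinate $z_1$ and complete it by linear functions of $w$. Then $\rho=\rho(t_0)+\operatorname{Re}z_1+\mathcal L(z)+O(|z|^3)$ with $\mathcal L$ a positive definite Hermitian form, so the real Hessian of $\rho$ in the coordinates $z$ is positive definite near $t_0$. Rescale, and by compactness choose finitely many such charts, each in a member of $\mathcal U$, with $d\rho\ne0$ and positive definite Hessian on $W_i$, and with $\{a\le\rho\le b\}\subset\bigcup\zeta_i^{-1}(B(1))$. Choose $\chi_i=1$ on $\zeta_i^{-1}(\overline B(1))$. The functions $\rho-\rho_k$ have support in a fixed compact set and $C^2$ norm $O(\eta)$, which gives (i).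

For (ii) let $\rho(t)\le\min(c+\eta,b)$. If $\rho(t)\le c$, then $\rho_J(t)\le c$. Otherwise $\rho(t)\in[a,b]$, some $\chi_i(t)$ equals $1$, and $\rho_J(t)\le\rho(t)-\eta\le c$.

For (iii) there is a point $t$ with $\rho_k(t)\le c<\rho_{k-1}(t)$. Then $t\in\operatorname{supp}\chi_k$ and $\rho(t)\le c+J\eta$. Let $m_0>0$ be the minimum over $i$ and over $\overline B(3)$ of $|\nabla\rho|$ in the coordinates $\zeta_i$. Follow the unit field $-\nabla\rho/|\nabla\rho|$ in the chart $\zeta_k$ from $t$ for time $1$. The path stays in $\widehat W_k$ and $\rho$ drops by at least $m_0$, so at the endpoint $\rho_{k-1}\le\rho\le c+J\eta-m_0<c$ if $J\eta<m_0$.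
\end{proof}

\section{Passing a bump}\label{sec:glue}

In the situation of Lemma~\ref{lem:bumps} fix $k$ and $c\in[a,b]$, and write $\rho^-=\rho_{k-1}$, $\rho^+=\rho_k$, $\chi=\chi_k$, $\zeta=\zeta_k$, $W=W_k$, $\widehat W=\widehat W_k$. Let $R$ be a number such that:
\begin{itemize}
\item[(H1)] $\gamma_j(t)\subset V_{<R-1}$ for all $j$ whenever $\rho^+(t)\le c+1$;
\item[(H2)] there are $t_0\in T$, a good compact $K\subset M_{t_0}$ with $\widehat K$ as in Proposition~\ref{prop:key}, and a product chart $\Theta:U_0\times N_0\to V$ over a coordinate ball $U_0$ centered at $t_0$ with $W\subset U_0$, $\widehat K\subset N_0$ and $V_{\le R}\cap\pi^{-1}(U_0)\subset\Theta(U_0\times\operatorname{int}K)$.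
\end{itemize}
Condition (H1) says that $V_{<R-1}$ sees all periods, and (H2) says that over $W$ the set $V_{\le R}$ lies in a product to which Proposition~\ref{prop:key} applies.

\begin{proposition}\label{prop:bump}
Let $h^-$ be a solution over $\{\rho^-\le c\}$ and $\varepsilon>0$. There is a solution $h^+$ over $\{\rho^+\le c\}$ with $|h^+-h^-|<\varepsilon$ on $V_{\le R-1}\cap\pi^{-1}(\{\rho^-\le c\})$.
\end{proposition}

Proposition~\ref{prop:key} will give a solution $h_B$ over the bump that is close to $h^-$ over the overlap. Gluing $h^-$ and $h_B$ additively destroys the period condition, so we glue their primitives $f^-$ and $f_B$. Additive gluing of these also fails: it produces $f_B-v$ with $v$ small, but $|\xi f_B|=|e^{h_B}|$ has no known lower bound over the new part of the base, and $f_B$ changes when the approximation is improved. We therefore compose with the flow of $\xi$. If $\tau$ is a small function, the derivative of $z\mapsto f_B(\phi_{\tau(z)}(z))$ is the value of $\xi f_B$ times $1+\xi\tau$, which is nonzero whatever the size of $h_B$.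

\subsection*{The flow}
For $z\in V$ let $\iota(z)>0$ be the supremum of the radii of discs $\{|s|<r\}$ on which the equation $\frac{d}{ds}\phi_s(z)=\xi(\phi_s(z))$, $\phi_0(z)=z$ has a holomorphic solution. By the existence, uniqueness and dependence theorems for differential equations, $\iota$ is lower semicontinuous and $\phi$ is holomorphic on $\{(s,z):|s|<\iota(z)\}$. The flow preserves fibers, $\iota(\phi_{s'}z)\ge\iota(z)-|s'|$, and $\phi_s(\phi_{s'}z)=\phi_{s+s'}(z)$ for $|s|+|s'|<\iota(z)$. For holomorphic $F$ we have $\frac d{ds}F(\phi_sz)=(\xi F)(\phi_sz)$.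

\subsection*{The sets}
If $\{\rho^+\le c\}=\{\rho^-\le c\}$, put $h^+=h^-$. Assume the sets differ. As $\rho^-$ is an exhaustion, there is $0<\sigma<1$ such that $h^-$ is defined and $P(h^-)=0$ over $\{\rho^-<c+3\sigma\}$. This set is Stein, so Lemma~\ref{lem:reduction} gives $f^-$ holomorphic on its preimage with $\xi f^-=e^{h^-}$. Put
\[
A=\{\rho^-<c+\sigma\},\quad U=\{\rho^+<c+\sigma\},\quad B=U\cap\zeta^{-1}(B(3)),\quad C=\{\rho^-\le c+\sigma\}\cap\widehat W .
\]
Since $\rho^+\le\rho^-$ with equality off $\operatorname{supp}\chi\subset\zeta^{-1}(\overline B(2))$,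
\begin{equation}\label{eq:sets}
A\subset U,\qquad U\setminus\operatorname{supp}\chi\subset A,\qquad U=A\cup B,\qquad\overline{A\cap B}\subset C .
\end{equation}
In the coordinates $\zeta$ the compact set $C$ is convex by Lemma~\ref{lem:bumps}(i), and it has nonempty interior by Lemma~\ref{lem:bumps}(iii).

Let $Y=\pi^{-1}(\{\rho^+\le c+\frac\sigma2\})\cap V_{\le R-1}$, a compact subset of $\pi^{-1}(U)\cap V_{<R}$. On the latter set, $\nu-\log(R-\nu)-\log(c+\sigma-\rho^+\circ\pi)$ is a smooth strictly psh exhaustion. Let $\mathcal D\supset Y$ be a sublevel set of it at a large regular value; then $\overline{\mathcal D}$ is a compact subset of $\pi^{-1}(U)\cap V_{<R}$. Put $\mathcal D_A=\mathcal D\cap\pi^{-1}(A)$, $\mathcal D_B=\mathcal D\cap\pi^{-1}(B)$, $\mathcal D_{AB}=\mathcal D_A\cap\mathcal D_B$, so that $\mathcal D=\mathcal D_A\cup\mathcal D_B$. Let $\mathcal A_A,\mathcal A_B,\mathcal A_{AB}$ be the Banach spaces of functions that are continuous on the closures of these sets and holomorphic on the sets, with the sup norm.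

\subsection*{Splitting with bounds}
We use the following theorem of Grauert--Lieb, Henkin and Kerzman; see \cite{Kerzman,HL}. Let $\mathcal D=\{\varphi<0\}$ be relatively compact in a Stein manifold, with $\varphi$ smooth and strictly psh near $\overline{\mathcal D}$ and $d\varphi\ne0$ on $\partial\mathcal D$. There is a constant $C_{\mathcal D}$ such that every continuous $(0,1)$-form $\beta$ on $\overline{\mathcal D}$ with $\bar\partial\beta=0$ in $\mathcal D$ equals $\bar\partial w$ for some $w\in C(\overline{\mathcal D})$ with $\|w\|_\infty\le C_{\mathcal D}\|\beta\|_\infty$.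

\begin{lemma}\label{lem:split}
There is a constant $C_S$ such that every $v\in\mathcal A_{AB}$ can be written $v=v_B-v_A$ on $\mathcal D_{AB}$ with $v_A\in\mathcal A_A$, $v_B\in\mathcal A_B$ and $\|v_A\|,\|v_B\|\le C_S\|v\|$.
\end{lemma}

\begin{proof}
Take $\chi_0\in C_c^\infty(\zeta^{-1}(B(3)))$ with $0\le\chi_0\le1$ and $\chi_0=1$ near $\operatorname{supp}\chi$; write $\chi_0$ also for $\chi_0\circ\pi$. Recall that $\pi(\overline{\mathcal D})\subset U$. By \eqref{eq:sets} the cutoffs below are supported where $v$ is defined.
\begin{itemize}
\item If $z\in\overline{\mathcal D}$ and $\pi(z)\in\operatorname{supp}d\chi_0$, then $\pi(z)$ lies in the open set $B\setminus\operatorname{supp}\chi\subset A\cap B$, over which $\mathcal D$ and $\mathcal D_{AB}$ coincide. So $\beta=v\,\bar\partial\chi_0$, extended by $0$, is continuous on $\overline{\mathcal D}$, and smooth and $\bar\partial$-closed in $\mathcal D$.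
\item If $z\in\overline{\mathcal D_A}$ and $\pi(z)\in\operatorname{supp}\chi_0$, then $\pi(z)\in B$, and over $B$ the sets $\mathcal D_A$ and $\mathcal D_{AB}$ coincide. So $\chi_0v$, extended by $0$, is continuous on $\overline{\mathcal D_A}$.
\item If $z\in\overline{\mathcal D_B}$ and $\pi(z)\in\operatorname{supp}(1-\chi_0)$, then $\pi(z)\in U\setminus\operatorname{supp}\chi\subset A$, and over $A$ the sets $\mathcal D_B$ and $\mathcal D_{AB}$ coincide. So $(1-\chi_0)v$, extended by $0$, is continuous on $\overline{\mathcal D_B}$.
\end{itemize}
Solve $\bar\partial w=\beta$ with the bound above, and put $v_A=w-\chi_0v$, $v_B=w+(1-\chi_0)v$. Both are annihilated by $\bar\partial$, so they are holomorphic, and $v_B-v_A=v$. Take $C_S=1+C_{\mathcal D}\sup_{\overline{\mathcal D}}|\bar\partial\chi_0|$.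
\end{proof}

\subsection*{Constants that depend only on $f^-$}
The compact set $Z=V_{\le R}\cap\pi^{-1}(\{\rho^+\le c+\sigma\})$ contains $\overline{\mathcal D}$. By (H2), $Z\cap\pi^{-1}(\widehat W)$ is a compact subset of $\Theta(\widehat W\times\operatorname{int}K)$, which is open in $\pi^{-1}(\widehat W)$. As the flow preserves fibers, there is $r>0$ such that
\begin{equation}\label{eq:r}
\iota>4r\text{ on }Z,\qquad\phi_s(z)\in\Theta(\{\pi z\}\times\operatorname{int}K)\ \text{ if }z\in Z,\ \pi(z)\in\widehat W,\ |s|\le4r .
\end{equation}
Choose $r_1>0$ and an open neighborhood $Y'$ of $Y$ with $\phi_s(z)\in\mathcal D$ for $z\in Y'$, $|s|\le r_1$. Let $m_1=\min|\xi f^-|>0$ and $m_2=1+\max|\xi^2f^-|$ on $\Theta(C\times K)$, and let $m_3$ be the maximum of $|\xi h^-|$ on the compact set $\{\phi_s(z):z\in Z,\ \rho^-(\pi z)\le c+\sigma,\ |s|\le r\}$. Now fix $\mu>0$ so small that, with $\mu'=8C_S\mu/m_1$,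
\begin{equation}\label{eq:mu}
\frac{4\mu}{m_1}<\min\Bigl(2r,\frac{m_1}{m_2}\Bigr),\qquad\mu'\le r,\qquad\mu'\le\frac{r_1}2,\qquad2m_3\mu'+\mu<1,\qquad m_3\mu'+\frac{2\mu'}{r_1}<\frac\varepsilon2 .
\end{equation}

\subsection*{The solution over the bump}
We construct $h_B,f_B$ holomorphic near $\Theta(\widehat W\times K)$ with
\begin{equation}\label{eq:fB}
\xi f_B=e^{h_B},\qquad|h_B-h^-|<\mu\ \text{ and }\ |f_B-f^-|<\mu\ \text{ on }\Theta(C\times K).
\end{equation}
Let $\theta_0=\theta|_{M_{t_0}}$ and $\Theta_t=\Theta(t,\cdot)$. The quotient $\Theta_t^*\theta/\theta_0$ is holomorphic and nonvanishing on $U_0\times N_0$ and equals $1$ at $t=t_0$. Continuing its logarithm along the radii of the ball $U_0$ gives $\kappa\in\mathcal O(U_0\times N_0)$ with $\Theta_t^*\theta=e^{\kappa(t,\cdot)}\theta_0$. The function $h^-\circ\Theta+\kappa$ is holomorphic near $C\times\widehat K$, and $e^{h^-\circ\Theta+\kappa}\theta_0=d(f^-\circ\Theta_t)$ is exact on $N_0$ for $t$ near $C$. Let $0<\varepsilon_1<\min(\mu,1)$. Proposition~\ref{prop:key} in the coordinates $\zeta$ gives $K_1\subset N_0$ and $H$, which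 we restrict to $W\times K_1$. Put $h_B=(H-\kappa)\circ\Theta^{-1}$ on $\Theta(W\times K_1)$. Then $|h_B-h^-|<\varepsilon_1$ on $\Theta(C\times K)$, and $\Theta_t^*(e^{h_B}\theta)=e^{H(t,\cdot)}\theta_0$ is exact on $K_1$ for $t\in W$. Fix $x_*\in K$. By (b) there is $f_*$, entire in $\zeta$, with $|f_*(t)-f^-(\Theta(t,x_*))|<\frac\mu2$ on the convex set $C$. Put
\[
f_B(\Theta(t,x))=f_*(t)+\int_{x_*}^xe^{H(t,\cdot)}\theta_0 .
\]
Then $\xi f_B=e^{h_B}$. Any $x\in K$ is joined to $x_*$ in $K$ by a path of $|\theta_0|$-length at most a fixed $\ell_K$, so on $\Theta(C\times K)$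
\[
|f_B-f^-|<\tfrac\mu2+\ell_K\,e\,\varepsilon_1\max_{C\times K}|e^{h^-\circ\Theta+\kappa}| ,
\]
which is less than $\mu$ for $\varepsilon_1$ small. Nothing is known about the size of $h_B$ over $\widehat W\setminus C$, and nothing will be needed.

\subsection*{The time shift}
Over the overlap, $f^-$ and $f_B$ are close immersions, so they differ by a small displacement along the fiber. Let $\mathcal N=\{\phi_s(z):z\in\overline{\mathcal D_{AB}},\ |s|\le2r\}$, a compact set. Since $\pi(\overline{\mathcal D_{AB}})\subset C$, \eqref{eq:r} gives $\phi_s(y)\in\Theta(C\times\operatorname{int}K)$ for $y\in\mathcal N$, $|s|\le2r$. For such $y$ and $|s|\le\min(2r,m_1/m_2)$, Taylor's formula along the flow gives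
\[
|f^-(\phi_sy)-f^-(y)|\ge m_1|s|-\tfrac12m_2|s|^2\ge\tfrac12m_1|s| ,
\]
so the left side has only the simple zero $s=0$ in this disc and is at least $2\mu$ on $|s|=4\mu/m_1$. The function $F(y,s)=f_B(\phi_sy)-f^-(y)$ differs from $f^-(\phi_sy)-f^-(y)$ by less than $\mu$. By Rouch\'e's theorem $F(y,\cdot)$ has exactly one zero $s=\tau(y)$ in $|s|<4\mu/m_1$, it is simple, and $F\ne0$ on the boundary circle. Thus
\begin{equation}\label{eq:shift}
f^-(y)=f_B(\phi_{\tau(y)}(y)),\qquad\tau(y)=\frac1{2\pi i}\oint_{|s|=4\mu/m_1}\frac{s\,\partial_sF(y,s)}{F(y,s)}\,ds\qquad(y\in\mathcal N).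
\end{equation}
As $F$ is holomorphic near $\mathcal N\times\{|s|\le4\mu/m_1\}$, the integral shows that $\tau$ extends holomorphically to a neighborhood of $\mathcal N$. For $z\in\overline{\mathcal D_{AB}}$ the function $s\mapsto\tau(\phi_sz)$ is holomorphic and bounded by $4\mu/m_1$ on $|s|<2r$, so by Cauchy's estimate it has Lipschitz constant $\frac{4\mu}{m_1r}$ on $|s|\le r$.

\subsection*{Gluing}
For a function $a$ write $\phi_a(z)=\phi_{a(z)}(z)$. We want $\tau_A\in\mathcal A_A$ and $\tau_B\in\mathcal A_B$ with $f^-\circ\phi_{\tau_A}=f_B\circ\phi_{\tau_B}$ on $\mathcal D_{AB}$; by \eqref{eq:shift} and the group law it suffices to solve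
\begin{equation}\label{eq:glue}
\tau_B=\tau_A+\tau\circ\phi_{\tau_A}\quad\text{on }\mathcal D_{AB}.
\end{equation}
For $a\in\mathcal A_A$ with $\|a\|\le r$ we have $\tau\circ\phi_a\in\mathcal A_{AB}$, $\|\tau\circ\phi_a\|\le4\mu/m_1$, and $\|\tau\circ\phi_a-\tau\circ\phi_{a'}\|\le\frac{4\mu}{m_1r}\|a-a'\|$. Put $a_0=0$. Let $(a_1,b_1)$ be a splitting of $\tau$ as in Lemma~\ref{lem:split}, and inductively let $(a_{n+1}-a_n,b_{n+1}-b_n)$ be a splitting of $\tau\circ\phi_{a_n}-\tau\circ\phi_{a_{n-1}}$. Then $b_{n+1}-a_{n+1}=\tau\circ\phi_{a_n}$ on $\mathcal D_{AB}$ and $\|a_1\|,\|b_1\|\le\mu'/2$. Since $C_S\frac{4\mu}{m_1r}=\frac{\mu'}{2r}\le\frac12$, the norms of $a_{n+1}-a_n$ and $b_{n+1}-b_n$ are at most $\frac12\|a_n-a_{n-1}\|$. So all $a_n,b_n$ have norm at most $\mu'\le r$, the construction continues, and the limits $\tau_A,\tau_B$ solve \eqref{eq:glue} with $\|\tau_A\|,\|\tau_B\|\le\mu'$.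

For $z\in\mathcal D_{AB}$ apply \eqref{eq:shift} to $y=\phi_{\tau_A}(z)\in\mathcal N$; the total time is at most $3r$, so $f^-(\phi_{\tau_A}z)=f_B(\phi_{\tau_B}z)$. Hence
\[
\tilde f=f^-\circ\phi_{\tau_A}\ \text{ on }\mathcal D_A,\qquad\tilde f=f_B\circ\phi_{\tau_B}\ \text{ on }\mathcal D_B
\]
is a holomorphic function on $\mathcal D$. Both pieces are defined: $f^-$ lives on the full fibers over $A$, and $\phi_{\tau_B}(z)\in\Theta(\widehat W\times\operatorname{int}K)$ for $z\in\mathcal D_B$ by \eqref{eq:r}. Differentiating $\tilde f(\phi_sz)=f^-(\phi_{s+\tau_A(\phi_sz)}z)$ at $s=0$, and the same identity for $f_B$, we get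
\[
\xi\tilde f=e^{h^-\circ\phi_{\tau_A}}(1+\xi\tau_A)\ \text{ on }\mathcal D_A,\qquad\xi\tilde f=e^{h_B\circ\phi_{\tau_B}}(1+\xi\tau_B)\ \text{ on }\mathcal D_B .
\]
For $z\in Y'\cap\mathcal D_A$ and $|s|\le r_1$ the point $\phi_s(z)$ lies in $\mathcal D$ and in the fiber of $z$, hence in $\mathcal D_A$, and Cauchy's estimate gives $|\xi\tau_A|\le\mu'/r_1\le\frac12$. In the same way $|\xi\tau_B|\le\frac12$ on $Y'\cap\mathcal D_B$. Consider, with the principal logarithm,
\[
h^-\circ\phi_{\tau_A}+\log(1+\xi\tau_A)\ \text{ on }Y'\cap\mathcal D_A,\qquad h_B\circ\phi_{\tau_B}+\log(1+\xi\tau_B)\ \text{ on }Y'\cap\mathcal D_B .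
\]
On the overlap they have the same exponential, so they differ by an element of $2\pi i\mathbb Z$. There $|h^-\circ\phi_{\tau_A}-h^-\circ\phi_{\tau_B}|\le2m_3\mu'$ and $|(h^--h_B)\circ\phi_{\tau_B}|<\mu$, and $|\log(1+w)|\le2|w|\le1$ for $|w|\le\frac12$. By \eqref{eq:mu} the difference has modulus less than $3<2\pi$, so it vanishes. The two functions define $\tilde h\in\mathcal O(Y')$ with $\xi\tilde f=e^{\tilde h}$, and on $Y\cap\pi^{-1}(A)$
\begin{equation}\label{eq:close}
|\tilde h-h^-|\le m_3\mu'+2\mu'/r_1<\tfrac\varepsilon2 .
\end{equation}

\subsection*{Back to full fibers}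
The function $\tilde h$ lives only near $Y$, whereas the next application of Proposition~\ref{prop:key} needs it on larger parts of the fibers. The set $Y$ is $\mathcal O(V)$-convex: by (c) a point outside $V_{\le R-1}$ is separated from $Y$ by a function in $\mathcal O(V)$, and a point $z$ with $\rho^+(\pi z)>c+\frac\sigma2$ by a function $F\circ\pi$, $F\in\mathcal O(T)$. So $\tilde h$ is a uniform limit on $Y$ of functions $h''\in\mathcal O(V)$. Put $G=\{\rho^+<c+\frac\sigma2\}$. By (H1), $\gamma_j(t)\subset Y$ for $t\in G$, and $\int_{\gamma_j(t)}e^{\tilde h}\theta=\int_{\gamma_j(t)}d\tilde f=0$. Hence $\sup_G|P(h'')|$ tends to $0$ with $\sup_Y|h''-\tilde h|$. Apply Lemmas~\ref{lem:forms} and~\ref{lem:correction} on the Stein set $\{\rho^+<c+1\}\Subset T$ with $L=Y$ and $\Lambda=\sup_Y|\tilde h|+1$. We get $\alpha\in\mathcal O(G)^l$ with $|\alpha|\le2\sup_G|P(h'')|$ and $P(h^+)=0$ for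
\[
h^+=h''+\sum_i\alpha_ie^{-h''}\mu_i\in\mathcal O(\pi^{-1}(G)).
\]
As the $\mu_i$ are bounded on $Y$, a good approximation $h''$ gives $|h^+-\tilde h|<\frac\varepsilon2$ on $Y\cap\pi^{-1}(G)$. Now $G\supset\{\rho^+\le c\}$, and $V_{\le R-1}\cap\pi^{-1}(\{\rho^-\le c\})\subset Y\cap\pi^{-1}(A\cap G)$. With \eqref{eq:close} this proves Proposition~\ref{prop:bump}.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:induction}

\subsection*{The start}
By Lemma~\ref{lem:onefiber} there is $h_*\in\mathcal O(M_{t_*})$ with $e^{h_*}\theta$ exact on $M_{t_*}$. Extend it to $\hat h\in\mathcal O(V)$. Take coordinate balls $U'\Subset U\Subset T$ about $t_*$, let $L$ be the union of the loops $\gamma_j(t)$, $t\in\overline{U'}$, and $\Lambda=1+\sup_L|\hat h|$. Since $P(\hat h)(t_*)=0$, we have $|P(\hat h)|\le\varepsilon_0$ on a ball $G\subset U'$ about $t_*$, and Lemma~\ref{lem:correction} gives $h_0\in\mathcal O(\pi^{-1}(G))$ with $P(h_0)=0$. The compact sets $\{\rho\le a\}$ shrink to $\{t_*\}$ as $a\downarrow\min\rho$, so $h_0$ is a solution over $\{\rho\le a_0\}$ for some $a_0>\min\rho$.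

\subsection*{The induction step}
Let $a_0<a_1<\dots\to\infty$, $T_j=\{\rho\le a_j\}$ and $X_j=V_{\le j}\cap\pi^{-1}(T_j)$. Given a solution $h_j$ over $T_j$, we construct a solution $h_{j+1}$ over $T_{j+1}$ with $|h_{j+1}-h_j|<2^{-j}$ on $X_j$.

Choose $R\ge j+1$ with $\gamma_i(t)\subset V_{<R-1}$ for all $i$ and all $t$ in the compact set $\{\rho\le a_{j+1}+2\}$. For each $t_0\in T$ choose a good compact $K\subset M_{t_0}$ with $V_{\le R}\cap M_{t_0}\subset\operatorname{int}K$, then $\widehat K$, then a product chart $\Theta$ over a ball $U_0$ about $t_0$ with $N_0\supset\widehat K$. After shrinking $U_0$ we have $V_{\le R}\cap\pi^{-1}(U_0)\subset\Theta(U_0\times\operatorname{int}K)$. Otherwise there would be points $z_n\in V_{\le R}$ outside the open set $\Theta(U_0\times\operatorname{int}K)$ with $\pi(z_n)\to t_0$, and a limit point would lie in $V_{\le R}\cap M_{t_0}$ but not in $\operatorname{int}K$. Apply Lemma~\ref{lem:bumps} with $a=a_j$, $b=a_{j+1}$, the cover by these balls, and $J\eta<1$. Then (H2) holds for every $k$. Also $\rho_k\ge\rho-1$, so $\rho_k(t)\le c+1$ implies $\rho(t)\le b+2$,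 and (H1) holds for all $k$ and $c\in[a,b]$.

Start with $c=a$ and apply Proposition~\ref{prop:bump} successively to the pairs $(\rho_0,\rho_1),\dots,(\rho_{J-1},\rho_J)$, where $\rho_0=\rho$. The result is a solution over $\{\rho_J\le c\}\supset\{\rho\le\min(c+\eta,b)\}$. If $c+\eta<b$, replace $c$ by $c+\eta$ and repeat. After at most $n_0=J\lceil(b-a)/\eta\rceil$ applications we have a solution $h_{j+1}$ over $T_{j+1}$. Each approximation holds on $V_{\le R-1}\cap\pi^{-1}(\{\rho_{k-1}\le c\})$, which contains $X_j$ because $\rho_{k-1}\le\rho$ and $c\ge a_j$. Taking $\varepsilon=2^{-j}/n_0$ each time gives the estimate.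

\subsection*{The limit}
The compact sets $X_j$ increase, and every compact subset of $V$ lies in one of them. So $h=\lim h_j$ exists locally uniformly on $V$ and is holomorphic, and $P(h)(t)=\lim P(h_j)(t)=0$ for every $t$. Lemma~\ref{lem:reduction} with $U=T$ gives $f\in\mathcal O(V)$ with $df=e^h\theta$ on every fiber. This proves Theorem~\ref{thm:B}.

\section{Teichm\"uller space: proof of Theorem~\ref{thm:A}}\label{sec:teich}

If $T(g,n)$ is a point, Theorem~\ref{thm:A} is the Gunning--Narasimhan theorem. Let $N=3g-3+n>0$. We verify (S1) and (S2); Theorem~\ref{thm:B} then gives the result.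

\subsection*{The exhaustion function}
The space $T(g,n)$ is homeomorphic to a ball, hence contractible. Since $2g-2+n>0$, each fiber $M_t$ carries a complete hyperbolic metric of finite area. Call a closed curve \emph{essential} if it is not freely homotopic to a point or into a neighborhood of a puncture. The free homotopy class $c$ of an essential curve, transported to all fibers by the marking, contains a unique closed geodesic of $M_t$; let $\ell_c(t)$ be its length. A finite family $c_1,\dots,c_m$ of such classes is \emph{filling} if their geodesic representatives cut the surface into discs and once-punctured discs; equivalently, every essential simple closed curve has nonzero geometric intersection number with some $c_i$. The condition concerns the geodesics, not arbitrary curves in the classes. Filling families exist. Take simple closed geodesics $\alpha_1,\dots,\alpha_N$ forming a pants decomposition and, for each $i$, a simple closed geodesic $\beta_i$ crossing $\alpha_i$. A simple closed geodesic that crosses no $\alpha_i$ is one of the $\alpha_i$, because a pair of pants contains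 no simple closed geodesic in its interior, and then it crosses $\beta_i$.

Fix a filling family and put $\rho=\sum_i\ell_{c_i}$. We use two known facts.
\begin{itemize}
\item The function $\rho$ is real analytic and proper \cite{Kerckhoff}.
\item Every $\ell_c$ is strictly psh and has positive second derivative along every nonconstant geodesic of the Weil--Petersson metric, and any two points of $T(g,n)$ are joined by such a geodesic \cite{Wolpert87}; see also \cite{Wolpert08}.
\end{itemize}
So $\rho>0$ is a smooth strictly psh exhaustion, $T(g,n)$ is Stein, and $\rho$ attains its minimum. Let $d\rho(t_1)=0$ and $t_2\ne t_1$. Along the Weil--Petersson geodesic from $t_1$ to $t_2$ the function $\rho$ has derivative $0$ at the start and positive second derivative, so $\rho(t_2)>\rho(t_1)$. Thus every critical point is a strict global minimum point, and there is exactly one. This is (S1).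

\subsection*{The total space}
The manifold $V(g,n)$ is Stein, and $\pi$ is a surjective holomorphic submersion. It remains to see that it is a smooth fiber bundle, which is Ehresmann's theorem for the proper submersion $\widehat V(g,n)\to T(g,n)$ relative to the sections. Near a point of $s_i(T(g,n))$ there are coordinates $(t,z)$ with $\pi(t,z)=t$ in which the image of $s_i$ is $z=0$, so real coordinate vector fields on a ball in $T(g,n)$ lift locally to fields tangent to the images of the sections. A partition of unity gives lifts with the same property on the preimage of the ball. Since $\pi$ is proper on $\widehat V(g,n)$, their flows give local trivializations that preserve the images of the sections and therefore restrict to $V(g,n)$. The fiber is a compact connected surface minus $n\ge1$ points, which is diffeomorphic to the interior of a compact connected surface with $n$ boundary circles. This is (S2), and Theorem~\ref{thm:A} is proved.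

\begin{thebibliography}{9}

\bibitem{Forstneric}
Franc Forstneri\v{c}, \emph{The universal family of punctured Riemann surfaces is Stein}, arXiv:2511.07963 (2025).

\bibitem{HL}
Henkin and Leiterer, \emph{Theory of Functions on Complex Manifolds}, 1984.

\bibitem{Kerckhoff}
Kerckhoff, Ann. of Math. \textbf{117} (1983), 235--265.

\bibitem{Kerzman}
Kerzman, Comm. Pure Appl. Math. \textbf{24} (1971), 301--379.

\bibitem{Wolpert87}
Wolpert, J. Differential Geom. \textbf{25} (1987), 275--296.

\bibitem{Wolpert08}
Wolpert, J. Differential Geom. \textbf{79} (2008), 277--334.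

\end{thebibliography}
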